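\title{The space of Delzant polytopes is contractible}

\begin{abstract}
Let $\mathcal D(n)$ be the set of Delzant polytopes in $\mathbb R^n$ with the Hausdorff distance. We prove that $\mathcal D(n)$ is contractible for every $n\ge1$; in particular it is simply connected. More precisely, the space of all full-dimensional convex bodies can be pushed into $\mathcal D(n)$ by an arbitrarily small homotopy, and $\mathcal D(n)$ meets every nonempty convex open set of convex bodies in a contractible absolute retract. We also show that $\mathcal D(n)/\mathbb R^n$ is contractible and that $\mathcal D(n)/\mathrm{AGL}(n)$ is simply connected, where $\mathrm{AGL}(n)=\mathrm{GL}(n,\mathbb Z)\ltimes\mathbb R^n$. The proof combines common unimodular refinements of normal fans with a partition of unity.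
\end{abstract}

\section{Introduction}\label{sec:intro}

An $n$-dimensional convex polytope $P\subset\mathbb R^n$ is \emph{simple} if exactly $n$ edges meet at each vertex. It is a \emph{Delzant polytope} if it is simple, its edges have rational directions, and at each vertex the $n$ primitive integer vectors pointing along the edges form a basis of the lattice $\mathbb Z^n$. (An integer vector is \emph{primitive} if it is nonzero and its coordinates have greatest common divisor $1$.) The cube $[-1,1]^n$ is Delzant. The triangle with vertices $(0,0)$, $(1,0)$, $(0,2)$ is not: at $(1,0)$ the primitive edge vectors $(-1,0)$ and $(-1,2)$ have determinant $-2$. Only directions are constrained; vertices and edge lengths are arbitrary real.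

Let $\mathcal D(n)$ be the set of all Delzant polytopes in $\mathbb R^n$, with the topology of the \emph{Hausdorff distance}
\[
\delta(K,L)=\min\{\varepsilon\ge0:\ K\subseteq L+B_\varepsilon\ \text{ and }\ L\subseteq K+B_\varepsilon\},
\]
where $B_\varepsilon$ is the closed Euclidean ball of radius $\varepsilon$ centered at $0$ and $+$ is the Minkowski sum $K+L=\{x+y:x\in K,\ y\in L\}$. This distance records where a polytope lies and ignores its combinatorics: cutting off a small corner moves a polytope very little and adds a facet. It is known that $\mathcal D(n)$ is path-connected for every $n\ge2$ and that $\mathcal D(2)$ is simply connected. The question treated here comes from Pelayo and Santos \cite{PS}: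
\begin{quote}
\emph{Is $\mathcal D(n)$ simply connected for every $n\ge3$?}
\end{quote}

For $n=1$ every segment $[a,b]$ with $a<b$ is Delzant, so $\mathcal D(1)$ is an open half-plane and is contracted along straight lines. In general $\mathcal D(n)$ lies in the space $\mathcal K$ of compact convex subsets of $\mathbb R^n$ with nonempty interior. This space is convex under Minkowski combinations $(1-s)K+sL$, and $\mathcal D(n)$ is dense in it (Proposition~\ref{prop:approx}). One is led to guess that $\mathcal D(n)$ inherits the contractibility of $\mathcal K$. Two things stand in the way. A dense subset of a convex set may have holes, as the punctured plane does. And already in the plane the straight line between two Delzant polytopes can leave $\mathcal D(2)$ at once (Section~\ref{sec:example}). The guess is nevertheless correct, because $\mathcal K$ can be pushed into $\mathcal D(n)$ instantly and by a controlled amount.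

\begin{theorem}\label{thm:push}
Let $n\ge1$. There is a continuous map $H:\mathcal K\times[0,1]\to\mathcal K$ such that $H(K,0)=K$, $\ \delta(H(K,t),K)\le t$, and $H(K,t)\in\mathcal D(n)$ for all $K\in\mathcal K$ and all $t>0$.
\end{theorem}

A subset of a space is called \emph{homotopy dense} if some homotopy starts at the identity and has values in the subset at all positive times; thus $\mathcal D(n)$ is homotopy dense in $\mathcal K$. We call a metrizable space $Z$ an \emph{absolute retract} if every continuous map from a closed subset of a metrizable space $X$ into $Z$ extends continuously to $X$. A subset of $\mathcal K$ is \emph{convex} if it is closed under Minkowski combinations $(1-s)K+sL$, $0\le s\le1$.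

\begin{theorem}\label{thm:contr}
For every $n\ge1$ the space $\mathcal D(n)$ is contractible and is an absolute retract. More generally, for every nonempty convex open subset $\mathcal C$ of $\mathcal K$, for instance an open Hausdorff ball centered at a point of $\mathcal K$, the space $\mathcal C\cap\mathcal D(n)$ is a contractible absolute retract.
\end{theorem}

In particular all homotopy groups of $\mathcal D(n)$ vanish, and the answer to the question is yes. The group $\mathrm{AGL}(n)=\mathrm{GL}(n,\mathbb Z)\ltimes\mathbb R^n$ of maps $x\mapsto gx+b$ with $g\in\mathrm{GL}(n,\mathbb Z)$ and $b\in\mathbb R^n$ acts on $\mathcal D(n)$, and its subgroup $\mathbb R^n$ acts by translations.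

\begin{theorem}\label{thm:quot}
For every $n\ge1$, in the quotient topologies, $\mathcal D(n)/\mathbb R^n$ is contractible and $\mathcal D(n)/\mathrm{AGL}(n)$ is simply connected.
\end{theorem}

Being Delzant is a property of the normal fan, and the fan of a Minkowski sum is the fan of its finest summand whenever one summand refines all the others (Section~\ref{sec:fans}). Section~\ref{sec:example} shows in the plane how this repairs a straight line that leaves $\mathcal D(n)$. Section~\ref{sec:refine} produces Delzant polytopes whose fans refine finitely many given ones, Section~\ref{sec:push} glues such polytopes with a partition of unity to prove Theorem~\ref{thm:push}, and Sections~\ref{sec:contr} and~\ref{sec:quot} deduce Theorems~\ref{thm:contr} and~\ref{thm:quot}.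

\section{Support functions and normal fans}\label{sec:fans}

\subsection*{Support functions}
For a nonempty compact convex set $K\subset\mathbb R^n$ put $h_K(u)=\max_{x\in K}\langle u,x\rangle$. By the separation theorem, $K\subseteq L$ if and only if $h_K\le h_L$. Moreover $h_{aK+bL}=ah_K+bh_L$ for $a,b\ge0$, and $h_{B_\varepsilon}(u)=\varepsilon|u|$. Hence $K\subseteq L+B_\varepsilon$ means $h_K\le h_L+\varepsilon$ on the unit sphere $S^{n-1}$, and
\[
\delta(K,L)=\max_{|u|=1}|h_K(u)-h_L(u)|.
\]
A Minkowski combination of members of $\mathcal K$ contains a translate of $aK$ for some $a>0$ and $K\in\mathcal K$, so it again has interior points. Thus $K\mapsto h_K|_{S^{n-1}}$ identifies $\mathcal K$ isometrically with a convex subset of the Banach space $C(S^{n-1})$, and Minkowski combinations become ordinary convex combinations. In particular $(1-s)K+sL$ depends continuously on $(K,L,s)$, and the triangle inequality in $C(S^{n-1})$ gives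
\begin{equation}\label{eq:convex}
\delta\Big(\sum_j\mu_jL_j,\ K\Big)\le\max_j\delta(L_j,K)\qquad\Big(\mu_j\ge0,\ \sum_j\mu_j=1\Big).
\end{equation}
So open Hausdorff balls in $\mathcal K$ are convex, as asserted in Theorem~\ref{thm:contr}.

\subsection*{Normal fans}
For a nonempty face $G$ of a polytope $P$, the \emph{normal cone}
\[
N_G=N_G(P)=\{u\in\mathbb R^n:\ \langle u,x\rangle=h_P(u)\text{ for all }x\in G\}
\]
is the set of linear functionals that are maximized on all of $G$. An \emph{$n$-polytope} is a polytope of dimension $n$ in $\mathbb R^n$, and its \emph{normal fan} $N(P)$ is the collection of the cones $N_G$. A \emph{ray} of a cone is a one-dimensional face, and a \emph{facet} is a face of codimension one. We use the following standard facts about an $n$-polytope $P$.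
\begin{itemize}
\item[(N1)] Each $N_G$ is a polyhedral cone of dimension $n-\dim G$ that contains no line, so it is generated by its rays. Its faces are the cones $N_{G'}$ with $G'\supseteq G$, and the intersection of two cones of $N(P)$ is a face of both. The maximal cones are the $N_v$, $v$ a vertex; they cover $\mathbb R^n$, have disjoint interiors and determine $N(P)$. The facets of $N_v$ are the cones $N_e$, $e$ an edge containing $v$.
\item[(N2)] If $P=\{x:\langle u_j,x\rangle\le c_j,\ j=1,\dots,l\}$ and $p$ lies in the relative interior of the face $G$, then $N_G=\{u:\langle u,p\rangle=h_P(u)\}$, and this cone is generated by the $u_j$ with $\langle u_j,p\rangle=c_j$.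
\item[(N3)] If $d_1,\dots,d_k$ point from the vertex $v$ along the edges at $v$, then $N_v=\{u:\langle u,d_i\rangle\le0\text{ for all }i\}$.
\end{itemize}

The fan $N(P)$ is \emph{rational} if its cones are generated by integer vectors. Equivalently, its maximal cones are cut out by linear inequalities with rational coefficients: a ray is determined by $n-1$ independent tight inequalities, and a facet spans a hyperplane with $n-1$ independent generators. An $n$-dimensional cone is \emph{simplicial} if it has exactly $n$ rays, and \emph{unimodular} if it is generated by a basis of $\mathbb Z^n$. A fan is simplicial or unimodular if all its maximal cones are. Finally, $N(R)$ \emph{refines} $N(P)$ if every maximal cone of $N(R)$ lies in a maximal cone of $N(P)$; this relation is transitive.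

\begin{lemma}\label{lem:delzant}
An $n$-polytope $P$ is Delzant if and only if $N(P)$ is unimodular.
\end{lemma}

\begin{proof}
If the primitive edge vectors $d_1,\dots,d_n$ at $v$ form a basis of $\mathbb Z^n$, then by (N3) the cone $N_v$ is generated by the negatives of the vectors of the dual basis, which form a basis of $\mathbb Z^n$. Conversely, let $N_v$ be generated by a basis $u_1,\dots,u_n$ of $\mathbb Z^n$, with dual basis $u_1^*,\dots,u_n^*$. Then $N_v$ has $n$ facets, so $n$ edges meet at $v$ by (N1). The edge whose normal cone is generated by the $u_j$ with $j\neq i$ is orthogonal to these vectors, hence parallel to $u_i^*$. So the primitive edge vectors at $v$ are the $u_i^*$ up to sign.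
\end{proof}

Next we compute the fan of a sum. The summands may have any dimension; for a segment $[0,d]$, for example, the normal cones of the two vertices are the half-spaces $\langle u,d\rangle\le0$ and $\langle u,d\rangle\ge0$.

\begin{lemma}\label{lem:sum}
Let $P_1,\dots,P_m$ be polytopes and $a_1,\dots,a_m>0$, and suppose that $T=\sum_ia_iP_i$ has dimension $n$. The maximal cones of $N(T)$ are the $n$-dimensional sets among the intersections $N_{v_1}(P_1)\cap\dots\cap N_{v_m}(P_m)$, where $v_i$ is a vertex of $P_i$. In particular, if the $P_i$ are $n$-polytopes, then $N(T)$ refines every $N(P_i)$, and it is rational if every $N(P_i)$ is.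
\end{lemma}

\begin{proof}
The set $T$ is the convex hull of the points $x=\sum_ia_iv_i$, so each vertex of $T$ is such a point. For such an $x$,
\[
h_T(u)-\langle u,x\rangle=\sum_ia_i\big(h_{P_i}(u)-\langle u,v_i\rangle\big)
\]
is a sum of nonnegative terms, so it vanishes exactly on $\bigcap_iN_{v_i}(P_i)$. By (N2) this intersection is the normal cone of the face of $T$ containing $x$ in its relative interior, and by (N1) it is $n$-dimensional exactly when $x$ is a vertex. An intersection of cones cut out by rational inequalities is cut out by rational inequalities.
\end{proof}

\begin{lemma}[absorption]\label{lem:absorb}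
Let $R,P_1,\dots,P_m$ be $n$-polytopes such that $N(R)$ refines $N(P_1),\dots,N(P_m)$. Then $N(aR+\sum_ia_iP_i)=N(R)$ for all $a>0$ and $a_i\ge0$. In particular $aR+\sum_ia_iP_i$ is Delzant if $R$ is.
\end{lemma}

\begin{proof}
Discard the terms with $a_i=0$. Fix a vertex $v$ of $R$ and vertices $w_i$ of $P_i$ with $N_v(R)\subseteq N_{w_i}(P_i)$. The intersection $N_v(R)\cap\bigcap_iN_{v_i}(P_i)$ equals $N_v(R)$ if $v_i=w_i$ for all $i$. If $v_i\ne w_i$ for some $i$, it lies in $N_{w_i}(P_i)\cap N_{v_i}(P_i)$, which has empty interior. By Lemma~\ref{lem:sum} the maximal cones of the fan of the sum are the $N_v(R)$. The last claim follows from Lemma~\ref{lem:delzant}.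
\end{proof}

The coefficient $a$ may be as small as we like. This is the source of all flexibility below: a tiny summand, invisible to the Hausdorff distance, dictates the whole normal fan. The lemma also shows that the polytopes with a given normal fan form a convex subset of $\mathcal K$. So $\mathcal D(n)$ is a union of convex pieces, one for each unimodular normal fan, and its topology depends on how these pieces fit together.

\section{The idea in the plane}\label{sec:example}

Consider the parallelograms
\[
P=[0,(1,0)]+[0,(0,1)],\qquad P'=[0,(0,1)]+[0,(1,-2)].
\]
Both are Delzant, since $(1,0),(0,1)$ and $(0,1),(1,-2)$ are bases of $\mathbb Z^2$. By Lemma~\ref{lem:sum}, the maximal cones of the fan of a sum of segments in the plane are the sectors cut out by the lines orthogonal to the segments. For $0<s<1$,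
\[
(1-s)P+sP'=(1-s)\,[0,(1,0)]+[0,(0,1)]+s\,[0,(1,-2)]
\]
is therefore a hexagon whose fan has the rays $\pm(1,0)$, $\pm(2,1)$, $\pm(0,1)$; see Figure~\ref{fig:fan}. The cone generated by $(2,1)$ and $(0,1)$ has determinant $2$, so the hexagon is not Delzant. The straight segment from $P$ to $P'$ meets $\mathcal D(2)$ only at its two ends.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!20] (0,0) -- (2.8,1.4) -- (0,1.4) -- cycle;
\fill[gray!20] (0,0) -- (-2.8,-1.4) -- (0,-1.4) -- cycle;
\foreach \x in {-2,-1,0,1,2} \foreach \y in {-1,0,1} \fill (\x,\y) circle (1pt);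
\draw[thin] (-2.8,0) -- (2.8,0);
\draw[thin] (0,-1.4) -- (0,1.4);
\draw[thin] (-2.8,-1.4) -- (2.8,1.4);
\draw[dashed,thick] (-1.4,-1.4) -- (1.4,1.4);
\node[below] at (1,0) {$(1,0)$};
\node[left] at (0,1) {$(0,1)$};
\node[below right] at (2,1) {$(2,1)$};
\node[above left] at (1,1) {$(1,1)$};
\end{tikzpicture}
\caption{Solid lines: the normal fan of a Minkowski sum of segments with directions $(1,0)$, $(0,1)$, $(1,-2)$. The two shaded cones have determinant $2$. Adding a segment with direction $(1,-1)$ adds the dashed rays $\pm(1,1)$, and all eight cones become unimodular.}\label{fig:fan}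
\end{figure}

The defect is removed by the lattice vector $(1,1)=\frac12(2,1)+\frac12(0,1)$ inside the bad cone. The octagon $R=P+P'+[0,(1,-1)]$ has the additional rays $\pm(1,1)$. The consecutive pairs in $(1,0),(2,1),(1,1),(0,1),(-1,0)$ all have determinant $1$, and the other four cones are their negatives. So $R$ is Delzant, and $N(R)$ refines both $N(P)$ and $N(P')$. By Lemma~\ref{lem:absorb}, for any $\varepsilon>0$,
\[
\gamma(s)=(1-s)P+sP'+\varepsilon\,s(1-s)\,R,\qquad0\le s\le1,
\]
is a path from $P$ to $P'$ in $\mathcal D(2)$, and it approaches the straight segment uniformly as $\varepsilon\to0$. The coefficient $s(1-s)$ is the product of the coefficients of $P$ and $P'$: it is positive exactly when both are present, which is when $R$ is needed.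

The same device fills triangles. Let $R_1,R_2,R_3$ be Delzant polytopes. Suppose we have Delzant polytopes $R_{12},R_{13},R_{23}$ with $N(R_{ij})$ refining $N(R_i)$ and $N(R_j)$, and $R_{123}$ whose fan refines the six fans already chosen. For $\lambda_1,\lambda_2,\lambda_3\ge0$ with sum $1$ consider
\begin{equation}\label{eq:triangle}
\sum_i\lambda_iR_i+\sum_{i<j}\lambda_i\lambda_jR_{ij}+\lambda_1\lambda_2\lambda_3R_{123}.
\end{equation}
If $I$ is the set of indices with $\lambda_i>0$, then the terms that survive are those indexed by subsets of $I$, the term $R_I$ is among them, and its fan refines the others. So \eqref{eq:triangle} is always Delzant. It is a disk in $\mathcal D(n)$ whose boundary is the loop made of three paths of the type of $\gamma$. The proof of Theorem~\ref{thm:push} is this formula with the $\lambda_i$ taken from a partition of unity. It requires the polytopes $R_I$ to exist and to lie near prescribed bodies, and we turn to this first.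

\section{Delzant refinements}\label{sec:refine}

We must refine a rational normal fan to a unimodular one, and the result must again be the normal fan of a polytope. A subdivision of cones chosen at will does not come with a polytope. We therefore subdivide only through an operation on polytopes, namely cutting by a hyperplane close to a face, and we record its effect on the fan.

\begin{lemma}[truncation]\label{lem:trunc}
Let $Q$ be an $n$-polytope with rational normal fan and let $0\ne w\in\mathbb Z^n$. For all sufficiently small $\varepsilon>0$ the set $Q_\varepsilon=\{x\in Q:\langle w,x\rangle\le h_Q(w)-\varepsilon\}$ is an $n$-polytope whose normal fan is rational, refines $N(Q)$, and has the following maximal cones: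
\begin{itemize}
\item[(a)] the maximal cones of $N(Q)$ that do not contain $w$;
\item[(b)] the cones $\operatorname{cone}(F,w)$ generated by $F$ and $w$, where $F$ is a facet of a maximal cone $\sigma\ni w$ of $N(Q)$ and $w\notin F$.
\end{itemize}
In \textup{(b)} we have $w\notin\operatorname{span}F$, and the rays of $\operatorname{cone}(F,w)$ are the rays of $F$ and $\mathbb R_{\ge0}w$.
\end{lemma}

\begin{proof}
Let $Q^w$ be the face of $Q$ on which $\langle w,\cdot\rangle$ is maximal. A face $G$ lies in $Q^w$ if and only if $w\in N_G$. Since $w\ne0$, we have $Q^w\neq Q$, so some vertex lies outside $Q^w$. Take $\varepsilon>0$ so small that every vertex $v\notin Q^w$ satisfies $\langle w,v\rangle<h_Q(w)-\varepsilon$, and let $\Pi$ be the hyperplane $\langle w,x\rangle=h_Q(w)-\varepsilon$. Then $\Pi$ contains no vertex of $Q$, and the vertices cut off by $\Pi$ are those of $Q^w$. Near a point of $Q_\varepsilon\setminus\Pi$ the sets $Q$ and $Q_\varepsilon$ agree, so $Q_\varepsilon$ has interior points. Its vertices off $\Pi$ are the vertices $v\notin Q^w$ of $Q$, that is, those with $w\notin N_v$, and their normal cones are unchanged by (N2). These are the cones (a).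

Let $p\in\Pi$ be a vertex of $Q_\varepsilon$, and let $G$ be the face of $Q$ containing $p$ in its relative interior. If $\dim G\ge2$, then $G\cap\Pi$ contains a segment centered at $p$, which is impossible; and $\dim G\neq0$. So $G$ is an edge $e=[v,v']$ whose endpoints lie on opposite sides of $\Pi$, say $v\in Q^w$ and $v'\notin Q^w$. Conversely, such an edge meets $\Pi$ in one point $p$, and $e\cap Q_\varepsilon=[p,v']$ is a face of $Q_\varepsilon$, so $p$ is a vertex of $Q_\varepsilon$. The inequalities of $Q_\varepsilon$ that are tight at $p$ are those of $Q$, whose normals generate $N_e(Q)$, and the new one, with normal $w$. By (N2) the normal cone of $Q_\varepsilon$ at $p$ is $\operatorname{cone}(N_e,w)$. The facets of a maximal cone $N_v\ni w$ are the $N_e$ with $e=[v,v']$, and $w\notin N_e$ if and only if $v'\notin Q^w$. So we have found exactly the cones (b).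

For such an edge, $N_e$ is orthogonal to $v-v'$ while $\langle w,v-v'\rangle>0$; hence $w\notin\operatorname{span}N_e$. The linear isomorphism $\operatorname{span}F\oplus\mathbb R\to\mathbb R^n$, $(x,t)\mapsto x+tw$, maps $F\times\mathbb R_{\ge0}$ onto $\operatorname{cone}(F,w)$, which gives the rays. Finally $\operatorname{cone}(F,w)\subseteq\sigma$, and it is generated by integer vectors, which gives refinement and rationality.
\end{proof}

We call $Q_\varepsilon$ a \emph{truncation of $Q$ at $w$}. Two choices of $w$ will be used. If $w$ spans a ray of $N(Q)$, then $Q^w$ is a facet, the truncation pushes it inward, and no new ray appears. For example, a cone in $\mathbb R^3$ with four rays $w_1,w_2,w_3,w_4$ in cyclic order has two facets not containing $w_1$, and truncation at $w_1$ splits it into $\operatorname{cone}(w_1,w_2,w_3)$ and $\operatorname{cone}(w_1,w_3,w_4)$. If $w$ is a short lattice vector in a simplicial cone, like $(1,1)$ in Figure~\ref{fig:fan}, truncation lowers determinants.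

\begin{proposition}\label{prop:resolve}
If $Q$ is an $n$-polytope with rational normal fan, there is a Delzant polytope $S$ such that $N(S)$ refines $N(Q)$.
\end{proposition}

\begin{proof}
\emph{Step 1: a simplicial refinement.} Let $w_1,\dots,w_r$ be the primitive generators of the rays of $N(Q)$. Put $Q_0=Q$ and let $Q_k$ be a truncation of $Q_{k-1}$ at $w_k$, for $k=1,\dots,r$. By Lemma~\ref{lem:trunc}, every ray of a maximal cone of $N(Q_k)$ is spanned by some $w_i$. Conversely,
\begin{equation}\label{eq:ray}
\text{if a maximal cone $\sigma$ of $N(Q_k)$ contains $w_i$, then $w_i$ spans a ray of $\sigma$.}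
\end{equation}
Indeed, $\sigma$ lies in a cone $\sigma_0$ of $N(Q)$, and $\mathbb R_{\ge0}w_i$ is a face of $\sigma_0$ by (N1). If $w_i=x+y$ with $x,y\in\sigma$, then $x,y\in\sigma_0$, so $x$ and $y$ are multiples of $w_i$.

Say that $w_i\in\sigma$ is \emph{free in $\sigma$} if it lies outside the linear span of the other rays of $\sigma$. We show by induction on $k$ that for $i\le k$, the vector $w_i$ is free in every maximal cone of $N(Q_k)$ that contains it. For $i=k$, such a cone is of type (b), say $\operatorname{cone}(F,w_k)$; its other rays lie in $\operatorname{span}F$, which does not contain $w_k$. Let $i<k$. Cones of type (a) are covered by the induction hypothesis. Let $\sigma'=\operatorname{cone}(F,w_k)$ contain $w_i$, where $F$ is a facet of the maximal cone $\sigma\ni w_k$ of $N(Q_{k-1})$. The rays of $F$ are rays of $\sigma$, and so is $\mathbb R_{\ge0}w_k$ by \eqref{eq:ray}; thus every ray of $\sigma'$ is a ray of $\sigma$. As $w_i\in\sigma'\subseteq\sigma$ is free in $\sigma$, it is free in $\sigma'$.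

In a maximal cone of $N(Q_r)$ every ray generator is some $w_i$, hence lies outside the span of the others. The generators are linearly independent and span $\mathbb R^n$, so there are $n$ of them and $N(Q_r)$ is simplicial.

\emph{Step 2: a unimodular refinement.} Assume now that $N(Q)$ is rational and simplicial. For a maximal cone $\sigma$ with primitive ray generators $u_1,\dots,u_n$ let $\operatorname{mult}\sigma=|\det(u_1,\dots,u_n)|$. This positive integer is the index of $\sum_i\mathbb Zu_i$ in $\mathbb Z^n$, and it equals $1$ exactly when $\sigma$ is unimodular. Let $d$ be the largest multiplicity in $N(Q)$, suppose $d>1$, and let $\sigma$ as above attain it. Take $z=\sum_ib_iu_i\in\mathbb Z^n$ with not all $b_i$ integers, and subtract $\sum_i\lfloor b_i\rfloor u_i$. This gives a nonzero integer vector $w=\sum_ia_iu_i$ with $0\le a_i<1$. Dividing by a positive integer keeps the coefficients in $[0,1)$, so we may take $w$ primitive.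

Let $J=\{j:a_j>0\}$ and let $\tau$ be the face of $\sigma$ generated by the $u_j$, $j\in J$; it contains $w$ in its relative interior. If $\sigma'\ni w$ is a maximal cone, then $\sigma'\cap\tau$ is a face of $\tau$ containing $w$, so it equals $\tau$, and $\tau$ is a face of $\sigma'$. Hence the $u_j$, $j\in J$, are among the primitive generators of $\sigma'$, and $w=\sum_{j\in J}a_ju_j$ is the expansion of $w$ in these generators. The facets of $\sigma'$ not containing $w$ are obtained by omitting one $u_j$ with $j\in J$. So truncation at $w$ replaces $\sigma'$ by the simplicial cones in which one $u_j$, $j\in J$, is exchanged for $w$. By multilinearity of the determinant such a cone has multiplicity $a_j\operatorname{mult}\sigma'<\operatorname{mult}\sigma'\le d$. The cone $\sigma$ disappears, all new cones have multiplicity less than $d$, and the other cones are unchanged. After finitely many truncations no cone of multiplicity $d$ is left, so the largest multiplicity drops; after finitely many rounds it is $1$. The resulting polytope is Delzant by Lemma~\ref{lem:delzant}.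
\end{proof}

Proposition~\ref{prop:resolve} controls the fan but not the position. By absorption we can prescribe both.

\begin{proposition}\label{prop:approx}
Let $K\in\mathcal K$, $P_1,\dots,P_m\in\mathcal D(n)$ with $m\ge0$, and $\varepsilon>0$. There is $R\in\mathcal D(n)$ with $\delta(R,K)<\varepsilon$ such that $N(R)$ refines every $N(P_i)$.
\end{proposition}

\begin{proof}
Let $\eta=\varepsilon/5$. Choose a finite set $X\subset K$ that contains $n+1$ affinely independent points and such that every point of $K$ is within $\eta$ of $X$. Move each point of $X$ by less than $\eta$ to a point with rational coordinates, so little that affine independence is kept, and let $K'$ be the convex hull of the moved points. Then $K'\subseteq K+B_\eta$ and $K\subseteq K'+B_{2\eta}$, so $\delta(K',K)<\varepsilon/2$. The fan $N(K')$ is rational by (N3), since differences of vertices are rational vectors.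

Let $Q=K'+P_1+\dots+P_m$. By Lemma~\ref{lem:sum}, $N(Q)$ is rational and refines $N(K'),N(P_1),\dots,N(P_m)$. Take $S$ as in Proposition~\ref{prop:resolve} and put $R=K'+sS$ with $s>0$. Lemma~\ref{lem:absorb} gives $N(R)=N(S)$, so $R$ is Delzant and $N(R)$ refines every $N(P_i)$. Finally $\delta(R,K')=s\max_{|u|=1}|h_S(u)|<\varepsilon/2$ for small $s$.
\end{proof}

From here on, the proofs of Theorems~\ref{thm:push} and~\ref{thm:contr} use only Lemma~\ref{lem:absorb} and Proposition~\ref{prop:approx}.

\section{Pushing convex bodies into $\mathcal D(n)$}\label{sec:push}

If a loop in $\mathcal D(n)$ meets only finitely many fans, Proposition~\ref{prop:approx} gives one $R$ that refines them all, and $P\mapsto(1-s)P+sR$ contracts the loop. The next example shows that this does not suffice.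

\begin{example}\label{ex:infinite}
Let $S_0=P\in\mathcal D(2)$, and let $S_{k+1}$ be a truncation of $S_k$ at $u+u'$, where $u,u'$ is the lattice basis generating some maximal cone of $N(S_k)$. The new cones, generated by $u,u+u'$ and by $u+u',u'$, are unimodular, so $S_{k+1}$ is Delzant and has one more vertex than $S_k$. Put $R_0=P$ and $R_k=P+\frac1kS_k$ for $k\ge1$. Then $N(R_k)=N(S_k)$, and $R_k\to P$ because $S_k\subseteq P$. By Lemma~\ref{lem:absorb} and \eqref{eq:convex}, the segments from $R_k$ to $R_{k+1}$, $k\ge0$, followed by the limit $P$, form a loop in $\mathcal D(2)$. A fan refining $N(R_k)$ has at least as many maximal cones as $N(R_k)$, so no normal fan refines all the fans along the loop.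
\end{example}

We therefore give up the fans of the given bodies altogether. We replace a body $L$ by a combination of finitely many chosen Delzant polytopes near $L$, as in \eqref{eq:triangle}. To recover $L$ in the limit, the choice must be made at every scale $s>0$, with error less than $s$. This is why the partition of unity lives on $\mathcal K\times(0,1]$. We normalize the coefficients to sum $1$ so that \eqref{eq:convex} bounds the error.

\begin{proof}[Proof of Theorem~\ref{thm:push}]
Let $Y=\mathcal K\times(0,1]$, and for $y=(K,t)\in Y$ let
\[
U_y=\{(L,s)\in Y:\ \delta(L,K)<t/3,\ |s-t|<t/3\}.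
\]
These sets form an open cover of $Y$. A metric space is paracompact by A.~H.~Stone's theorem, so there is a locally finite partition of unity subordinate to the cover: continuous functions $\lambda_i:Y\to[0,1]$, $i\in I$, with $\sum_i\lambda_i=1$, with $\operatorname{supp}\lambda_i\subseteq U_{y_i}$ for some $y_i=(K_i,t_i)$, and such that every point has a neighborhood meeting only finitely many supports. For $y\in Y$ the set $I(y)=\{i:\lambda_i(y)>0\}$ is finite and nonempty. Let $\mathcal N$ be the collection of nonempty sets $\tau\subseteq I$ that are contained in $I(y)$ for some $y$. Its members are finite, and it is closed under passing to nonempty subsets.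

\emph{The polytopes.} For each $\tau\in\mathcal N$ fix an element $i(\tau)\in\tau$. By recursion on $|\tau|$, Proposition~\ref{prop:approx} provides $R_\tau\in\mathcal D(n)$ such that $N(R_\tau)$ refines $N(R_{\tau'})$ for each of the finitely many nonempty proper subsets $\tau'$ of $\tau$, and $\delta(R_\tau,K_i)<t_i/3$ for $i=i(\tau)$. We claim that
\begin{equation}\label{eq:near}
\delta(R_\tau,L)<s\qquad\text{whenever }y=(L,s)\in Y\text{ and }\emptyset\ne\tau\subseteq I(y).
\end{equation}
With $i=i(\tau)$ we have $\lambda_i(y)>0$, so $y\in U_{y_i}$. Then $t_i<s+t_i/3$, that is, $2t_i/3<s$, and $\delta(R_\tau,L)\le\delta(R_\tau,K_i)+\delta(K_i,L)<2t_i/3<s$.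

\emph{The weights.} For $\tau\in\mathcal N$ put
\[
\nu_\tau(y)=\prod_{i\in\tau}\lambda_i(y),\qquad Z(y)=\sum_{\tau\in\mathcal N}\nu_\tau(y),\qquad\mu_\tau(y)=\frac{\nu_\tau(y)}{Z(y)}.
\]
We have $\nu_\tau(y)>0$ if and only if $\tau\subseteq I(y)$. So the sum is finite, and the singletons $\{i\}$, $i\in I(y)$, already contribute $\sum_i\lambda_i(y)=1$; thus $Z\ge1$. If an open set $V$ meets only the supports of $\lambda_i$ with $i$ in a finite set $I_V$, then on $V$ only the finitely many $\nu_\tau$ with $\tau\subseteq I_V$ can be nonzero. Hence $Z$ and all $\mu_\tau$ are continuous, $\sum_\tau\mu_\tau=1$, and locally only finitely many $\mu_\tau$ are nonzero.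

\emph{The map.} Define $G:Y\to\mathcal K$ by the Minkowski combination
\[
G(y)=\sum_{\emptyset\ne\tau\subseteq I(y)}\mu_\tau(y)R_\tau.
\]
On a set $V$ as above, $h_{G(y)}=\sum_{\tau\in\mathcal N,\ \tau\subseteq I_V}\mu_\tau(y)h_{R_\tau}$ is a fixed finite sum with continuous coefficients, so $G$ is continuous. The polytope $R_{I(y)}$ occurs in $G(y)$ with positive coefficient and its fan refines the fans of all other terms. By Lemma~\ref{lem:absorb}, $G(y)\in\mathcal D(n)$. By \eqref{eq:convex} and \eqref{eq:near}, $\delta(G(L,s),L)<s$.

Put $H(L,s)=G(L,s)$ for $s>0$ and $H(L,0)=L$. Then $H$ is continuous on the open set $Y$, and it is continuous at $(L,0)$ because $\delta(H(L',s'),L)\le s'+\delta(L',L)$.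
\end{proof}

\section{Contractibility and extension of maps}\label{sec:contr}

In $\mathcal K$, convexity gives contractions and extensions for free. Theorem~\ref{thm:push} transports them to $\mathcal D(n)$: perform the construction in $\mathcal K$, then push. For a convex open set $\mathcal C$ we slow the push down so that it stays in $\mathcal C$. We use Dugundji's extension theorem \cite{Dug}: a continuous map from a closed subset of a metric space into a convex subset of a locally convex space extends to the whole space with values in the same convex set.

\begin{proof}[Proof of Theorem~\ref{thm:contr}]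
The first statement is the case $\mathcal C=\mathcal K$ of the second. Let $\mathcal C\subseteq\mathcal K$ be nonempty, convex and open. Put $\rho(K)=\frac12\min\big(1,\operatorname{dist}(K,\mathcal K\setminus\mathcal C)\big)$, and $\rho\equiv\frac12$ if $\mathcal C=\mathcal K$. The function $\rho$ is continuous, and it is positive on $\mathcal C$ because $\mathcal C$ is open. For $K\in\mathcal C$ and $0\le t\le1$ let $H_{\mathcal C}(K,t)=H(K,t\rho(K))$. If $\mathcal C\ne\mathcal K$, then $\delta(H_{\mathcal C}(K,t),K)\le\rho(K)<\operatorname{dist}(K,\mathcal K\setminus\mathcal C)$. So in all cases $H_{\mathcal C}:\mathcal C\times[0,1]\to\mathcal C$ is continuous, $H_{\mathcal C}(K,0)=K$, and $H_{\mathcal C}(K,t)\in\mathcal C\cap\mathcal D(n)$ for $t>0$. In particular $\mathcal C\cap\mathcal D(n)$ contains some $P_0$.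

\emph{Contractibility.} On $\mathcal C\cap\mathcal D(n)$ consider the homotopy $P\mapsto H_{\mathcal C}(P,t)$, $0\le t\le1$, followed by
\[
P\mapsto H_{\mathcal C}\big((1-s)P+sP_0,\ 1\big),\qquad0\le s\le1.
\]
The first has values in $\mathcal C\cap\mathcal D(n)$, also at $t=0$, where it is the identity. The second is defined because $\mathcal C$ is convex, and it has values in $\mathcal C\cap\mathcal D(n)$. The two agree at $t=1$, $s=0$, and the second ends at the constant $H_{\mathcal C}(P_0,1)$.

\emph{Extension.} Let $X$ be a metrizable space with metric $d$, let $A\subseteq X$ be closed, and let $f:A\to\mathcal C\cap\mathcal D(n)$ be continuous. If $A$ is empty, the constant map to $P_0$ extends $f$. Otherwise regard $\mathcal C$ as a convex subset of $C(S^{n-1})$ and extend $f$ to a continuous map $F:X\to\mathcal C$ by Dugundji's theorem. The map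
\[
x\mapsto H_{\mathcal C}\big(F(x),\ \min(1,d(x,A))\big)
\]
is continuous and equals $f$ on $A$. For $x\notin A$ we have $d(x,A)>0$, so the value lies in $\mathcal C\cap\mathcal D(n)$.
\end{proof}

\begin{remark}
Both hypotheses on $\mathcal C$ are needed. The segment $\{(1-s)P+sP':0\le s\le1\}$ of Section~\ref{sec:example} is convex but not open, and it meets $\mathcal D(2)$ in two points. A union of two disjoint open balls is open but not convex, and it meets $\mathcal D(n)$ in a disconnected set, since both balls contain Delzant polytopes.
\end{remark}

\section{Quotients by translations and lattice automorphisms}\label{sec:quot}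

Let $\Gamma=\mathrm{GL}(n,\mathbb Z)$. A matrix $g\in\Gamma$ maps lattice bases to lattice bases, so it preserves $\mathcal D(n)$, and $\delta(gK,gL)\le\|g\|\,\delta(K,L)$ for the operator norm. Translations preserve $\mathcal D(n)$ and $\delta$. So $\mathrm{AGL}(n)$ acts by homeomorphisms, and the projection onto the quotient by any subgroup is an open map.

\subsection*{Removing translations}
We need a point of $K$ that depends continuously on $K$ and moves with $K$ under affine maps. The centroid $c(K)=\operatorname{vol}(K)^{-1}\int_Kx\,dx$ serves; here it matters that $K$ has nonempty interior.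

\begin{lemma}\label{lem:centroid}
The map $c:\mathcal K\to\mathbb R^n$ is continuous, $c(K)$ is an interior point of $K$, and $c(\varphi K)=\varphi(c(K))$ for every invertible affine map $\varphi$.
\end{lemma}

\begin{proof}
Equivariance is the change of variables formula. If $c(K)$ were not interior, some $u\ne0$ would satisfy $\langle u,x-c(K)\rangle\le0$ on $K$, with strict inequality almost everywhere; but this function has integral $0$ over $K$. Let $K_j\to K$ in $\mathcal K$. If $x\notin K$, then $x\notin K_j$ once $\delta(K_j,K)<\operatorname{dist}(x,K)$. If $x+B_r\subseteq K$ with $r>0$, then $h_{K_j}(u)\ge\langle u,x\rangle+r-\delta(K_j,K)$ for $|u|=1$, so $x\in K_j$ once $\delta(K_j,K)\le r$. The boundary of $K$ has measure zero and the $K_j$ lie in a fixed ball, so dominated convergence gives $c(K_j)\to c(K)$.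
\end{proof}

Let $\mathcal D_0=\{P\in\mathcal D(n):c(P)=0\}$ and $q:\mathcal D(n)\to\mathcal D_0$, $q(P)=P-c(P)$. The map $P\mapsto(q(P),c(P))$ is a homeomorphism $\mathcal D(n)\to\mathcal D_0\times\mathbb R^n$ with inverse $(P,b)\mapsto P+b$, and translations act on the second factor only. So $q$ is an open surjection whose fibers are the translation orbits, and $\mathcal D(n)/\mathbb R^n\cong\mathcal D_0$. Since $q$ is a retraction, composing a contraction of $\mathcal D(n)$ with $q$ contracts $\mathcal D_0$. This proves the first half of Theorem~\ref{thm:quot}.

The group $\Gamma$ preserves $\mathcal D_0$; let $\pi:\mathcal D_0\to\mathcal D_0/\Gamma$ be the projection. Since $q(gP+b)=g\,q(P)$, the fibers of the open surjection $\pi\circ q$ are the $\mathrm{AGL}(n)$-orbits, so $\mathcal D(n)/\mathrm{AGL}(n)\cong\mathcal D_0/\Gamma$. It remains to show that $\mathcal D_0/\Gamma$ is simply connected. A loop in the quotient lifts to a path from $P_0$ to some $gP_0$. If $g$ fixes a point $Q$, this path can be deformed into one that runs to $Q$ and returns along the $g$-image of the same route, and the projection of such a path retraces itself. So we need to lift paths,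 and to generate $\Gamma$ by elements with fixed points.

\subsection*{Lifting paths}
The action has nontrivial stabilizers, so $\pi$ is not handled by covering theory. It is, however, locally a quotient by a finite group, and we use the following fact \cite[Thm.~II.6.2]{Bre}: if a finite group $G$ acts on a Hausdorff space $X$, every path in $X/G$ lifts to a path in $X$.

\begin{lemma}\label{lem:lift}
For each $P\in\mathcal D_0$ the stabilizer $\Gamma_P$ is finite, and $P$ has a $\Gamma_P$-invariant open neighborhood $U$ in $\mathcal D_0$ with $gU\cap U=\emptyset$ for all $g\in\Gamma\setminus\Gamma_P$. Every path in $\mathcal D_0/\Gamma$ lifts to $\mathcal D_0$, starting at any prescribed point over its initial point.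
\end{lemma}

\begin{proof}
Since $0=c(P)$ is interior to $P$, there are $0<r_1<r_2$ with $r_1<h_P<r_2$ on $S^{n-1}$. The set $W$ of $Q\in\mathcal D_0$ satisfying the same inequalities is open, and $B_{r_1}\subseteq Q\subseteq B_{r_2}$ for $Q\in W$. If $gW\cap W\ne\emptyset$, then $gB_{r_1}\subseteq B_{r_2}$, so $\|g\|\le r_2/r_1$. An integer matrix of bounded norm has bounded integer entries, so the set $\Sigma$ of such $g\in\Gamma$ is finite; it contains $\Gamma_P$. For $g\in\Sigma\setminus\Gamma_P$ choose disjoint open sets $W_1\ni P$ and $W_2\ni gP$, and let $W_g=W_1\cap g^{-1}W_2$; then $gW_g\cap W_g=\emptyset$. Let $U_0$ be the intersection of $W$ with these $W_g$, and $U=\bigcap_{g\in\Gamma_P}gU_0\subseteq U_0$. This $U$ has the stated properties.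

Two points of $U$ in the same $\Gamma$-orbit lie in the same $\Gamma_P$-orbit, so $U/\Gamma_P\to\pi(U)$ is a continuous bijection; it is a homeomorphism onto an open set because $\pi$ is open. Given a path in $\mathcal D_0/\Gamma$, subdivide it by the Lebesgue number lemma into finitely many pieces, each contained in one set $\pi(U)$. Each piece lifts to $U$ by the fact quoted above. Applying an element of $\Gamma$, we make the lift of the first piece start at the prescribed point, and the lift of each later piece start where the previous one ends.
\end{proof}

\subsection*{Generators with fixed points}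

\begin{lemma}\label{lem:gen}
Every $g\in\Gamma$ is a product $g_1\cdots g_m$ in which each $g_i\in\Gamma$ fixes some $Q_i\in\mathcal D_0$.
\end{lemma}

\begin{proof}
Signed permutation matrices form a group that fixes the cube $[-1,1]^n\in\mathcal D_0$. For $n=1$ this group is $\Gamma$. Let $n\ge2$, let $e_1,\dots,e_n$ be the standard basis, and let $E$ be the shear with $Ee_2=e_1+e_2$ and $Ee_i=e_i$ for $i\ne2$. By the Euclidean algorithm, any matrix in $\Gamma$ is reduced to the identity by permuting rows, changing signs of rows, and adding a row to or subtracting it from another. Adding row $j$ to row $i$ is left multiplication by $TET^{-1}$, where $T$ is a permutation matrix with $Te_1=e_i$ and $Te_2=e_j$. So every $g$ is a product of signed permutation matrices and copies of $E^{\pm1}$.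

The shear has infinite order, as $E^ke_2=ke_1+e_2$, so by Lemma~\ref{lem:lift} it fixes no point of $\mathcal D_0$. We write it as a product of two involutions that do. Let $D=\operatorname{diag}(1,-1,1,\dots,1)$, a signed permutation matrix, and define $A$ by $Ae_2=-e_1-e_2$ and $Ae_i=e_i$ for $i\ne2$. Then $ADe_2=e_1+e_2$ and $ADe_i=e_i$ for $i\neq2$, so $E=AD$. The vectors $f_1=e_2$, $f_2=-e_1-e_2$, $f_i=e_i$ $(i\ge3)$ form a basis of $\mathbb Z^n$, since $e_1=-f_1-f_2$. We have $Af_1=f_2$, $Af_2=-e_1+(e_1+e_2)=f_1$, and $Af_i=f_i$ for $i\ge3$. Hence $A^2=I$, so $E^{-1}=DA$, and $A$ fixes the parallelepiped $\{\sum_ix_if_i:|x_i|\le1\}$. This is the image of the cube under the element $e_i\mapsto f_i$ of $\Gamma$, so it lies in $\mathcal D_0$.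
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:quot}]
The space $\mathcal D_0$ is contractible, hence path-connected and simply connected, and its image $\mathcal D_0/\Gamma$ is path-connected. Let $P_0\in\mathcal D_0$ and let $\omega$ be a loop at $\pi(P_0)$. By Lemma~\ref{lem:lift} it lifts to a path $\tilde\omega$ from $P_0$ to $gP_0$ for some $g\in\Gamma$. Write $g=g_1\cdots g_m$ with $g_iQ_i=Q_i$ as in Lemma~\ref{lem:gen}. Let $\alpha_i$ be a path in $\mathcal D_0$ from $P_0$ to $Q_i$, and let $\overline{\alpha_i}$ be the reversed path. Since $g_i\overline{\alpha_i}$ starts at $g_iQ_i=Q_i$, the concatenation $\beta_i=\alpha_i*g_i\overline{\alpha_i}$ is a path from $P_0$ to $g_iP_0$. The translate $g_1\cdots g_{i-1}\beta_i$ runs from $g_1\cdots g_{i-1}P_0$ to $g_1\cdots g_iP_0$, so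
\[
\beta=\beta_1*(g_1\beta_2)*\cdots*(g_1\cdots g_{m-1}\beta_m)
\]
is a path from $P_0$ to $gP_0$. As $\mathcal D_0$ is simply connected, $\tilde\omega$ is homotopic to $\beta$ relative to endpoints. Projecting, and using $\pi\circ g'=\pi$ for $g'\in\Gamma$, we find that $\omega$ is homotopic to $\pi\beta_1*\cdots*\pi\beta_m$. Each factor $\pi\beta_i=\pi\alpha_i*\overline{\pi\alpha_i}$ is null-homotopic, and therefore so is $\omega$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:gen} is what makes the quotient simply connected. For $n\ge2$ let $\Lambda\cong\mathbb Z$ be the subgroup generated by the shear $E$. It meets every finite stabilizer trivially, so by Lemma~\ref{lem:lift} each point has a neighborhood disjoint from its images under $\Lambda\setminus\{I\}$. Thus $\mathcal D_0\to\mathcal D_0/\Lambda$ is a covering map with simply connected total space, and $\pi_1(\mathcal D_0/\Lambda)\cong\mathbb Z$.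
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bre}
G.~Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{Dug}
J.~Dugundji, \emph{An extension of Tietze's theorem}, Pacific J. Math. 1 (1951).

\bibitem{PS}
\'Alvaro Pelayo and Francisco Santos, \emph{Moduli spaces of Delzant polytopes and symplectic toric manifolds}, arXiv:2303.02369 (2023).

\end{thebibliography}
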